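\title{Kodaira fibrations of signature four}

\begin{abstract}
The signature of the total space of a Kodaira fibration is a positive multiple of $4$. We show that the value $4$ occurs: for every curve $C$ of genus $2$ there is a finite cover $S\to C\times C$ of degree $8$ such that both projections $S\to C$ are Kodaira fibrations of fiber genus $11$ and $\sigma(S)=4$. It follows that every positive multiple of $4$ occurs. The construction rests on one identity: the mod $2$ class of the diagonal of $C\times C$ is a sum of two products of degree one classes, so the diagonal becomes divisible by $2$ on an \'etale cover of degree $4$.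
\end{abstract}

\section{Introduction}

A \emph{Kodaira fibration} is a holomorphic submersion $f\colon S\to B$ with connected fibers, from a connected compact complex surface $S$ onto a compact complex curve $B$, which is not \emph{isotrivial}: the fibers are not all biholomorphic to each other. The genus $b$ of $B$ is the \emph{base genus}, the genus $g$ of a fiber is the \emph{fiber genus}, and $S$ is called a \emph{Kodaira fibered surface}. The \emph{signature} $\sigma(S)$ is the signature of the intersection form on $H^2(S;\mathbb R)$.

Topologically, $f$ is a bundle of real surfaces over a real surface, so its Euler number $e(S)=(2-2g)(2-2b)$ is that of a product. The signature is the invariant that sees the variation of the fibers. It vanishes for a product of two curves, and for every isotrivial family of curves of genus at least $2$ (Lemma~\ref{lem:isotrivial}), whereas the following facts are known for every Kodaira fibration: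
\begin{itemize}
\item[(a)] $b\ge 2$ and $g\ge 3$, and $S$ is minimal and of general type, hence algebraic;
\item[(b)] $\sigma(S)>0$;
\item[(c)] $\sigma(S)$ is divisible by $4$ (Meyer);
\item[(d)] if $S$ is spin, that is, if its canonical class is divisible by $2$ in $\operatorname{Pic}(S)$, then $\sigma(S)$ is divisible by $16$ (Rokhlin).
\end{itemize}
The positive integer $\sigma(S)/4$ has a direct meaning: it is the degree of the Hodge bundle $f_*\omega_{S/B}$, the vector bundle on $B$ whose fiber at a point is the space of holomorphic $1$-forms on the corresponding curve (see \eqref{eq:hodge} below). Large signatures are cheap, since pulling $f$ back along an \'etale cover of $B$ of degree $n$ multiplies $\sigma$ by $n$. The small values are the issue. Kodaira fibered surfaces with $\sigma=16$ are known to exist, and $16$ is the least value possible in the spin case, but nothing in (a)--(d) excludes a smaller signature on a surface that is not spin. This is the problem posed in \cite{PS}.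

\medskip
\noindent\textbf{Problem.} \emph{Is there a Kodaira fibered surface $S$ with $\sigma(S)\le 12$, that is, with $\sigma(S)\in\{4,8,12\}$?}
\medskip

The answer is yes, and the smallest value allowed by (b) and (c) is attained.

\begin{theorem}\label{thm:main}
Let $C$ be any smooth compact complex curve of genus $2$. There is a smooth connected compact complex surface $S$ and a finite map $S\to C\times C$ of degree $8$ such that both compositions $f_1,f_2\colon S\to C$ with the projections are Kodaira fibrations. They have base genus $2$ and fiber genus $11$. Moreover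
\[
K_S^2=92,\qquad e(S)=40,\qquad \chi(\mathcal O_S)=11,\qquad \sigma(S)=4 .
\]
\end{theorem}

\begin{theorem}\label{thm:all}
A positive integer $s$ is the signature of a Kodaira fibered surface if and only if $4\mid s$. Every $s=4n$ with $n\ge1$ is realized by a Kodaira fibration with fiber genus $11$ and base genus $n+1$.
\end{theorem}

The surface $S$ is a double cover of an \'etale cover $X'$ of $C\times C$, branched along the preimage of the diagonal. For $C$ of genus $2$, the signature of such a double cover equals the degree of $X'$ over $C\times C$ (Section~\ref{sec:diagonal}). The task is therefore to make the diagonal divisible by $2$ on an \'etale cover of degree only $4$, and an identity in $H^2(C\times C;\mathbb F_2)$ achieves this (Section~\ref{sec:class}). Section~\ref{sec:tools} recalls the tools, and Sections~\ref{sec:proof} and~\ref{sec:all} prove the two theorems.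

\section{Signature, double covers and \'etale covers}\label{sec:tools}

\subsection{Numerical invariants}
For a compact complex surface $Y$, Hirzebruch's signature theorem and Noether's formula read
\begin{equation}\label{eq:HN}
\sigma(Y)=\tfrac13\bigl(K_Y^2-2e(Y)\bigr),\qquad \chi(\mathcal O_Y)=\tfrac1{12}\bigl(K_Y^2+e(Y)\bigr).
\end{equation}
Under a finite \'etale cover of degree $d$ the numbers $K^2$ and $e$, hence also $\sigma$, are multiplied by $d$. For a product of curves of genera $g_1,g_2$, the canonical class is the sum of the pullbacks of the canonical classes of the factors, so $K^2=2(2g_1-2)(2g_2-2)=2e$ and $\sigma=0$.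

\begin{lemma}\label{lem:isotrivial}
Let $f\colon S\to B$ be a holomorphic submersion from a compact complex surface onto a compact connected curve. If all fibers are biholomorphic to one connected curve $F$ of genus at least $2$, then $\sigma(S)=0$.
\end{lemma}

\begin{proof}
By the Fischer--Grauert theorem, a proper holomorphic submersion whose fibers are all biholomorphic to $F$ is locally a product. Since $F$ has genus at least $2$, the group $\operatorname{Aut}(F)$ is finite, so the transition functions are locally constant and define a homomorphism $\pi_1(B)\to\operatorname{Aut}(F)$. Let $B'\to B$ be the \'etale cover given by its kernel, of finite degree $d$. Then $S\times_BB'\cong F\times B'$ is an \'etale cover of $S$ of degree $d$, and $d\,\sigma(S)=\sigma(F\times B')=0$.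
\end{proof}

Eliminating $K_Y^2$ from \eqref{eq:HN} gives $\sigma(Y)=4\chi(\mathcal O_Y)-e(Y)$. Let $f\colon S\to B$ be a Kodaira fibration, so that $e(S)=4(g-1)(b-1)$. The Leray spectral sequence gives $\chi(\mathcal O_S)=\chi(\mathcal O_B)-\chi(R^1f_*\mathcal O_S)$, and $R^1f_*\mathcal O_S$ is the dual of the rank $g$ bundle $f_*\omega_{S/B}$. Riemann--Roch on $B$ then yields $\chi(\mathcal O_S)=(1-b)+\deg f_*\omega_{S/B}-g(1-b)$. Together,
\begin{equation}\label{eq:hodge}
\sigma(S)=4\bigl(\chi(\mathcal O_S)-(g-1)(b-1)\bigr)=4\deg f_*\omega_{S/B}.
\end{equation}

\subsection{Double covers}\label{sub:double}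
Let $D$ be a smooth curve, not necessarily connected, on a compact complex surface $Y$, and let $M$ be a line bundle with $M^{\otimes2}\cong\mathcal O_Y(D)$. If $s$ is a section of $M^{\otimes2}$ with divisor $D$, the \emph{double cover defined by $M$} is the surface $S=\{w : w^{\otimes 2}=s\}$ in the total space of $M$, with the projection $\pi\colon S\to Y$. It is \'etale of degree $2$ over $Y\setminus D$. Near a point of $D$, smoothness of $D$ lets us take the local equation $s$ as a coordinate on $Y$; if $(s,t)$ are coordinates on $Y$, then $(w,t)$ are coordinates on $S$ and $\pi(w,t)=(w^2,t)$. So $S$ is smooth. The ramification curve $\{w=0\}$ maps isomorphically to $D$ and is the divisor of the tautological section $w$ of $\pi^*M$, so $K_S=\pi^*(K_Y+M)$. Since $\pi$ has degree $2$ and $2M$ is numerically $D$,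
\begin{equation}\label{eq:double}
K_S^2=2\bigl(K_Y^2+K_Y\cdot D+\tfrac14D^2\bigr),\qquad e(S)=2e(Y)-e(D).
\end{equation}
The adjunction formula $e(D)=-K_Y\cdot D-D^2$ gives $K_S^2-2e(S)=2\bigl(K_Y^2-2e(Y)\bigr)-\frac32D^2$, that is,
\begin{equation}\label{eq:sigdouble}
\sigma(S)=2\sigma(Y)-\tfrac12D^2 .
\end{equation}
Branching along a curve of negative self-intersection therefore creates positive signature.

The existence of $M$ is a topological condition. For a curve $Z\subset Y$ write $[Z]\in H^2(Y;\mathbb F_2)$ for the reduction mod $2$ of $c_1(\mathcal O_Y(Z))$; it is the class Poincar\'e dual to $Z$.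

\begin{lemma}\label{lem:root}
Let $L$ be a line bundle on a compact complex surface $Y$. If $c_1(L)$ reduces to $0$ in $H^2(Y;\mathbb F_2)$, then $L\cong M^{\otimes2}$ for some line bundle $M$.
\end{lemma}

\begin{proof}
The exact sequence $H^2(Y;\mathbb Z)\xrightarrow{\;2\;}H^2(Y;\mathbb Z)\to H^2(Y;\mathbb F_2)$ gives $c_1(L)=2c$ with $c$ integral. We must show that $c$ is a Chern class and then correct a degree zero part. Both steps use the exponential sequence
\[
H^1(Y,\mathcal O_Y)\to\operatorname{Pic}(Y)\xrightarrow{\;c_1\;}H^2(Y;\mathbb Z)\to H^2(Y,\mathcal O_Y).
\]
The image of $2c=c_1(L)$ in $H^2(Y,\mathcal O_Y)$ is $0$, and this group is a complex vector space, so the image of $c$ is $0$ and $c=c_1(N)$ for a line bundle $N$. Then $L\otimes N^{-2}$ lies in $\operatorname{Pic}^0(Y)=\ker c_1$. This group is a quotient of the vector space $H^1(Y,\mathcal O_Y)$, hence divisible, so $L\otimes N^{-2}\cong N_0^{\otimes2}$ for some $N_0$, and $M=N\otimes N_0$ works.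
\end{proof}

\subsection{Killing degree one classes}\label{sub:kill}
For a connected manifold $Y$ we have $H^1(Y;\mathbb F_2)=\operatorname{Hom}(\pi_1(Y),\mathbb Z/2)$, and pullback to a connected cover is restriction to the corresponding subgroup. Given $u_1,\dots,u_k\in H^1(Y;\mathbb F_2)$, let $Y'\to Y$ be the connected cover whose group is the kernel of
\[
u=(u_1,\dots,u_k)\colon\pi_1(Y)\to(\mathbb Z/2)^k .
\]
Every $u_i$ pulls back to $0$ on $Y'$; we call $Y'$ \emph{the cover that kills $u_1,\dots,u_k$}. The map $u$ is onto if and only if the $u_i$ are linearly independent, because a proper subgroup of $(\mathbb Z/2)^k$ lies in the kernel of a nonzero linear form. In that case $Y'\to Y$ is Galois of degree $2^k$. If $Z\subset Y$ is a connected submanifold on which the restrictions $u_i|_Z$ are linearly independent, then $u$ is onto already on the image of $\pi_1(Z)$, so the preimage of $Z$ in $Y'$ is connected and is the cover of $Z$ that kills the $u_i|_Z$.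

\section{Branching along the diagonal}\label{sec:diagonal}

Let $C$ be a curve of genus $b\ge1$, let $X=C\times C$ with projections $p_1,p_2$, and let $\Delta\subset X$ be the diagonal. The normal bundle of $\Delta\cong C$ is the tangent bundle of $C$, and $K_X$ restricts to $2K_C$, so
\begin{equation}\label{eq:Delta}
\Delta^2=2-2b,\qquad K_X\cdot\Delta=4b-4 .
\end{equation}
The diagonal is the natural branch curve for two reasons: its self-intersection is negative for $b\ge2$, and it is transverse to the fibers of both projections, which is what keeps the fibers of a branched cover smooth. The difficulty is that $\Delta\cdot(\{p\}\times C)=1$ is odd, so $\mathcal O_X(\Delta)$ has no square root. We must first pass to an \'etale cover.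

Let $\mathrm{pr}\colon X'\to X$ be a connected \'etale cover of degree $d$, put $D=\mathrm{pr}^{-1}(\Delta)$, and suppose $\mathcal O_{X'}(D)\cong M^{\otimes 2}$. Then $\sigma(X')=0$ and $D^2=d(2-2b)$, so by \eqref{eq:sigdouble} the double cover $S$ has
\begin{equation}\label{eq:cost}
\sigma(S)=d\,(b-1).
\end{equation}
For $b=2$ the signature is the degree $d$. This degree cannot be smaller than $4$: by Riemann--Roch on $X'$ the integer $M^2-K_{X'}\cdot M$ is even, and \eqref{eq:Delta} gives $K_{X'}\cdot M=2d$ and $M^2=-d/2$, so $d/2$ is an even integer. The goal is thus $b=2$ and $d=4$ exactly.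

The covers of Section~\ref{sub:kill} give a way to reach it. Suppose that
\begin{equation}\label{eq:shape}
[\Delta]=u_1v_1+\dots+u_kv_k\qquad\text{with } u_i,v_i\in H^1(X;\mathbb F_2),
\end{equation}
where juxtaposition is the cup product, and let $X'$ be the cover that kills $u_1,\dots,u_k$. Its degree is at most $2^k$. Since $\mathcal O_{X'}(D)=\mathrm{pr}^*\mathcal O_X(\Delta)$,
\[
[D]=\mathrm{pr}^*[\Delta]=\sum_i \mathrm{pr}^*u_i\;\mathrm{pr}^*v_i=0,
\]
and Lemma~\ref{lem:root} provides $M$. Each product in \eqref{eq:shape} costs a factor $2$ in the signature, so for $b=2$ we need an expression with $k=2$.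

We fix notation. Reducing a symplectic basis of $H^1(C;\mathbb Z)$ mod $2$ gives a basis $a_1,b_1,\dots,a_b,b_b$ of $H^1(C;\mathbb F_2)$ with $a_ib_i=\omega$, the generator of $H^2(C;\mathbb F_2)$, and with all other products of two basis elements, squares included, equal to $0$. By the K\"unneth formula $H^*(X;\mathbb F_2)=H^*(C;\mathbb F_2)\otimes H^*(C;\mathbb F_2)$, where $\alpha\otimes\beta=p_1^*\alpha\; p_2^*\beta$. Over $\mathbb F_2$ there are no signs: the product is commutative and $(\alpha\otimes\beta)(\alpha'\otimes\beta')=\alpha\alpha'\otimes\beta\beta'$.

\begin{example}[genus one]\label{ex:elliptic}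
Let $C=E$ be an elliptic curve, write $a=a_1$ and $\beta=b_1$, and let $\delta\colon E\times E\to E$ be the difference map $(x,y)\mapsto x-y$. Then $\Delta=\delta^{-1}(0)$, so $[\Delta]=\delta^*\omega=\delta^*a\;\delta^*\beta$. The map $\delta$ is the identity on $E\times\{0\}$ and is $-1$ on $\{0\}\times E$, and $-1$ acts trivially on $H^1(E;\mathbb F_2)$. Hence
\[
[\Delta]=(a\otimes1+1\otimes a)(\beta\otimes1+1\otimes \beta),
\]
which is \eqref{eq:shape} with $k=1$. Here every object of the construction is pulled back from $E$. Let $E'\to E$ be the \'etale double cover that kills $a$. The cover of $X$ that kills $\delta^*a$ is $X'=X\times_EE'$, and $D$ is the preimage of the two points $q_1,q_2\in E'$ over $0$. The divisor $q_1+q_2$ is linearly equivalent to $2r$ for any $r\in E'$ with $2r=q_1+q_2$ in the group law, and we take for $M$ the pullback of $\mathcal O_{E'}(r)$. The double cover $G\to E'$ defined by $\mathcal O_{E'}(r)$ has two branch points, hence genus $2$, and $S=X\times_EG$. The automorphism $(x,y)\mapsto(x,x-y)$ of $X$ turns $\delta$ into $p_2$, so $S\cong E\times G$. The construction works, but it produces a product, in agreement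 with $\sigma(S)=d(b-1)=0$.
\end{example}

The example shows the mechanism: a class mixing the two factors, such as $a\otimes1+1\otimes a$, does the work of the two classes $a\otimes1$ and $1\otimes a$ at the price of one. In genus $2$ there is no group law on $C$, and the identity has to be found by linear algebra.

\section{The class of the diagonal modulo 2}\label{sec:class}

\begin{lemma}\label{lem:diag}
In $H^2(X;\mathbb F_2)$,
\begin{equation}\label{eq:diag}
[\Delta]=\omega\otimes1+1\otimes\omega+\sum_{i=1}^b\bigl(a_i\otimes b_i+b_i\otimes a_i\bigr).
\end{equation}
\end{lemma}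

\begin{proof}
This is a case of \cite[Thm.~11.11]{MS}; here is the direct check. The restriction of $\alpha\otimes\beta$ to $\Delta\cong C$ is $\alpha\beta$. By Poincar\'e duality, $[\Delta]$ is therefore the unique class with $\langle[\Delta](\alpha\otimes\beta),[X]\rangle=\langle\alpha\beta,[C]\rangle$ for all homogeneous $\alpha,\beta$ of total degree $2$. Let $R$ be the right side of \eqref{eq:diag}; we test it on a basis of $H^2(X;\mathbb F_2)$. For degree reasons $R\,(1\otimes\omega)=R\,(\omega\otimes1)=\omega\otimes\omega$, as required. For basis elements $x$ of $H^1(C;\mathbb F_2)$ put $a_i^*=b_i$ and $b_i^*=a_i$, so that the sum in \eqref{eq:diag} is $\sum_x x\otimes x^*$. For basis elements $e,e'$ we get $R\,(e\otimes e')=\sum_x xe\otimes x^*e'$, and only $x=e^*$ contributes, giving $\omega\otimes ee'$. This evaluates on $[X]$ to $\langle ee',[C]\rangle$.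
\end{proof}

Take $b=2$. Every term of \eqref{eq:diag} has a factor $a_i\otimes1$ or $1\otimes a_i$, since $\omega=a_1b_1$. Grouping terms gives \eqref{eq:shape} with $k=4$, a cover of degree $16$, and signature $16$. To do better, we try to imitate Example~\ref{ex:elliptic} on each handle. Expanding,
\[
\sum_{i=1}^b(a_i\otimes1+1\otimes a_i)(b_i\otimes1+1\otimes b_i)=[\Delta]+(b-1)(\omega\otimes1+1\otimes\omega),
\]
because each of the $b$ products contributes $\omega\otimes1+1\otimes\omega$ once. For $b=2$ the error term survives. The remedy is to twist the identification between the classes on the two factors. Let $P,Q$ be $b\times b$ matrices over $\mathbb F_2$ and put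
\begin{equation}\label{eq:uv}
u_i=a_i\otimes1+1\otimes\sum_kQ_{ik}a_k,\qquad v_i=\sum_jP_{ij}b_j\otimes1+1\otimes b_i .
\end{equation}
The four terms of $u_iv_i$ are $P_{ii}\,\omega\otimes1$, $\;a_i\otimes b_i$, $\;\sum_{j,k}P_{ij}Q_{ik}\,b_j\otimes a_k$ and $Q_{ii}\,1\otimes\omega$. Summing over $i$,
\[
\sum_iu_iv_i=(\operatorname{tr}P)\,\omega\otimes1+(\operatorname{tr}Q)\,1\otimes\omega+\sum_ia_i\otimes b_i+\sum_{j,k}(P^{T}Q)_{jk}\,b_j\otimes a_k .
\]
Comparing with \eqref{eq:diag}, we see that $\sum_iu_iv_i=[\Delta]$ if and only if
\begin{equation}\label{eq:cond}
P^{T}Q=I,\qquad \operatorname{tr}P=\operatorname{tr}Q=1 .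
\end{equation}
For $b=2$ the identity matrix has trace $0$. An invertible $2\times2$ matrix over $\mathbb F_2$ with trace $1$ has characteristic polynomial $t^2+t+1$, so it has order $3$, and its inverse has the same characteristic polynomial. Thus any element of order $3$ solves \eqref{eq:cond}. We take
\[
P=\begin{pmatrix}1&1\\1&0\end{pmatrix},\qquad Q=\begin{pmatrix}0&1\\1&1\end{pmatrix},
\]
for which $P^T=P$, $PQ=I$ and both traces equal $1$. This proves the following.

\begin{proposition}\label{prop:key}
Let $C$ have genus $2$ and put
\[
\begin{aligned}
u_1&=a_1\otimes1+1\otimes a_2, & v_1&=(b_1+b_2)\otimes1+1\otimes b_1,\\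
u_2&=a_2\otimes1+1\otimes(a_1+a_2),\quad & v_2&=b_1\otimes1+1\otimes b_2 .
\end{aligned}
\]
Then $[\Delta]=u_1v_1+u_2v_2$ in $H^2(C\times C;\mathbb F_2)$.
\end{proposition}

Written out, $u_1v_1=\omega\otimes1+a_1\otimes b_1+b_1\otimes a_2+b_2\otimes a_2$ and $u_2v_2=1\otimes\omega+a_2\otimes b_2+b_1\otimes a_1+b_1\otimes a_2$. Each product supplies one of the two terms containing $\omega$, and the unwanted term $b_1\otimes a_2$ occurs twice and cancels.

\begin{remark}
The conditions \eqref{eq:cond} have a solution in every genus: $P=Q=I$ for odd $b$, and the block sums of the matrices above with an identity matrix of size $b-2$ for even $b$. The classes $u_1,\dots,u_b$ are independent, so $d=2^b$ and \eqref{eq:cost} gives signature $2^b(b-1)$. Genus $2$ is thus the case in which this number is positive and smallest.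
\end{remark}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $C$ have genus $2$, let $X=C\times C$, and let $u_i,v_i$ be as in Proposition~\ref{prop:key}.

\subsection*{The \'etale cover}
Let $\mathrm{pr}\colon X'\to X$ be the cover that kills $u_1$ and $u_2$, and let $f'_j=p_j\circ\mathrm{pr}\colon X'\to C$ for $j=1,2$. These maps are submersions. For the base genus to remain $2$, their fibers must be connected, and this is where the invertibility of $Q$ is used. The pair $(u_1,u_2)$ restricts to $(a_2,a_1+a_2)$ on a fiber $\{p\}\times C$ of $p_1$ and to $(a_1,a_2)$ on a fiber $C\times\{p\}$ of $p_2$. Both pairs are bases of the span of $a_1,a_2$. By Section~\ref{sub:kill}, $\mathrm{pr}$ has degree $4$, and every fiber $F'$ of $f'_1$ or $f'_2$ is connected and is isomorphic, as a cover of $C$, to the cover $\widetilde C\to C$ that kills $a_1$ and $a_2$. This cover is \'etale of degree $4$, so $2g(F')-2=4\cdot2=8$ and $g(F')=5$.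

The curve $D=\mathrm{pr}^{-1}(\Delta)$ is smooth and \'etale of degree $4$ over $\Delta$. Each $p_j$ maps $\Delta$ isomorphically onto $C$, so $f'_j|_D\colon D\to C$ is \'etale of degree $4$. Hence $D$ meets every fiber $F'$ transversally, in exactly $4$ points.

\subsection*{The double cover}
By Proposition~\ref{prop:key} and the argument after \eqref{eq:shape}, we have $[D]=0$ in $H^2(X';\mathbb F_2)$ and there is a line bundle $M$ with $M^{\otimes2}\cong\mathcal O_{X'}(D)$. Let $\pi\colon S\to X'$ be the double cover defined by $M$. It is a smooth compact surface by Section~\ref{sub:double}, and $\mathrm{pr}\circ\pi\colon S\to C\times C$ is finite of degree $2\cdot4=8$. Put $f_j=f'_j\circ\pi$.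

\subsection*{The maps $f_j$ are submersions}
Away from the ramification curve, $\pi$ is a local isomorphism and $f_j'$ is a submersion. At a point $x\in D$, let $s$ be a local equation of $D$ and let $t$ be the pullback under $f'_j$ of a local coordinate on $C$. Since $f'_j|_D$ is \'etale, $dt$ does not vanish on $T_xD=\ker ds$, so $(s,t)$ are coordinates on $X'$. Then $(w,t)$ with $w^2=s$ are coordinates on $S$, and $f_j$ is the map $(w,t)\mapsto t$. Transversality cannot be dropped here: a branch curve $t=x^2$ tangent to the fiber $t=0$ would give the cover $w^2=t-x^2$, whose fiber over $t=0$ is the node $w^2+x^2=0$.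

\subsection*{The fibers}
The fiber $F$ of $f_j$ over $p$ is a smooth curve, and it is a double cover of $F'$ branched exactly at the $4$ points of $D\cap F'$. It is connected: each component of $F$ maps onto the connected curve $F'$, so a disconnected $F$ would consist of two disjoint copies of $F'$ and would have no branch point. By Riemann--Hurwitz, $2g(F)-2=2\cdot8+4=20$, so $g(F)=11$. Since $C$ and all fibers of $f_j$ are connected, $S$ is connected.

\subsection*{Invariants}
On $X$ we have $K_X^2=8$, $e(X)=4$, $e(\Delta)=-2$, and $\Delta^2=-2$, $K_X\cdot\Delta=4$ by \eqref{eq:Delta}. Since $\mathrm{pr}$ is \'etale of degree $4$,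
\[
K_{X'}^2=32,\quad e(X')=16,\quad e(D)=-8,\quad D^2=-8,\quad K_{X'}\cdot D=16 .
\]
By \eqref{eq:double},
\[
K_S^2=2(32+16-2)=92,\qquad e(S)=32+8=40,
\]
the second value agreeing with $(2-2\cdot11)(2-2\cdot2)=40$. By \eqref{eq:HN},
\[
\sigma(S)=\tfrac13(92-80)=4,\qquad\chi(\mathcal O_S)=\tfrac1{12}(92+40)=11 .
\]

\subsection*{Non-isotriviality}
The fibers of $f_j$ are connected of genus $11\ge2$ and $\sigma(S)=4\ne0$, so by Lemma~\ref{lem:isotrivial} they are not all biholomorphic. Hence $f_1$ and $f_2$ are Kodaira fibrations with base genus $2$ and fiber genus $11$. \qed

\begin{remark}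
The construction has a concrete description in terms of the genus $5$ curve $\widetilde C$ with its group $G=(\mathbb Z/2)^2$ of deck transformations. The homomorphism $(u_1,u_2)$ factors as $\pi_1(X)\to G\times G\to G$, where the second map is $(g,h)\mapsto g+Qh$. Thus $X'$ is the quotient of $\widetilde C\times\widetilde C$ by the graph $\{(Qh,h)\}$ of an automorphism of order $3$ of $G$. On $\Delta$ the pair $(u_1,u_2)$ restricts to $(a_1+a_2,a_1)$, so $D\cong\widetilde C$ as well. The families $f'_j$ are isotrivial with fiber $\widetilde C$, and the fiber of $f_j$ over $p$ is a double cover of $\widetilde C$ branched at the four preimages of $p$. All the variation comes from the motion of these four points.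
\end{remark}

\section{All multiples of four}\label{sec:all}

\begin{proof}[Proof of Theorem~\ref{thm:all}]
If $s$ is the signature of a Kodaira fibered surface, then $4\mid s$ by fact (c) of the introduction, or by \eqref{eq:hodge}.

Conversely, let $n\ge1$ and let $f_1\colon S\to C$ be as in Theorem~\ref{thm:main}. Since $H_1(C;\mathbb Z)\cong\mathbb Z^4$, there is a surjection $\pi_1(C)\to\mathbb Z/n$, and its kernel defines a connected \'etale cover $B_n\to C$ of degree $n$. Then $2g(B_n)-2=2n$, so $g(B_n)=n+1$. Put $S_n=S\times_CB_n$. The projection $S_n\to S$ is \'etale of degree $n$, so $S_n$ is a smooth compact surface with $\sigma(S_n)=n\,\sigma(S)=4n$. The projection $S_n\to B_n$ is a submersion whose fiber over a point is the fiber of $f_1$ over the image point, a connected curve of genus $11$. As $B_n$ is connected, so is $S_n$. As $B_n\to C$ is onto, every fiber of $f_1$ occurs, so the fibers are not all biholomorphic. Hence $S_n\to B_n$ is a Kodaira fibration with fiber genus $11$, base genus $n+1$ and signature $4n$.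
\end{proof}

The cases $n=1,2,3$ give the signatures $4$, $8$ and $12$ of the Problem.

\begin{remark}
The surface of Theorem~\ref{thm:main} exists over every curve of genus $2$, and by facts (a)--(c) it attains the minimal signature $4$ and, for both of its fibrations, the minimal base genus $2$. By \eqref{eq:hodge},
\[
\deg f_{j*}\omega_{S/C}=\chi(\mathcal O_S)-(11-1)(2-1)=1,
\]
which is the smallest degree that the Hodge bundle of a Kodaira fibration can have. By fact (d), the surfaces $S_n$ with $4\nmid n$ are not spin.
\end{remark}

\begin{thebibliography}{9}

\bibitem{MS}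
Milnor and Stasheff, \emph{Characteristic Classes}.

\bibitem{PS}
Francesco Polizzi and Pietro Sabatino, \emph{Extra-special quotients of surface braid groups and double Kodaira fibrations with small signature}, arXiv:2102.04963 (2021).

\end{thebibliography}
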